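# Good sets, sign patterns, and sparse random convex hulls that miss the origin

## 1. Good sets of a list of vectors

Let $y_1,\dots,y_n$ be a list of vectors in a finite-dimensional Euclidean space $E$, with repetitions allowed. Write $[n]=\{1,\dots,n\}$ and $\mathrm{span}(\emptyset)=\{0\}$.

**Definition (good set).** A set $S\subset[n]$ is *good* for $y_1,\dots,y_n$ if
$$y_j\notin\mathrm{span}\{y_s:\ s\in S,\ s>j\}\qquad\text{for every } j\in[n].$$
The condition is imposed on every index $j$, whether or not $j\in S$. Let $N(y)$ be the number of good sets.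

**Definition (realized sign pattern).** A pattern $\epsilon\in\{\pm1\}^n$ is *realized* by $y_1,\dots,y_n$ if some $x\in E$ satisfies $\epsilon_i\langle y_i,x\rangle>0$ for all $i$. Let $r(y)$ be the number of realized patterns.

**Example.** Let $E=\mathbb R^2$ and $y_1=y_2=(1,1)$, $y_3=(1,-1)$. For $j=3$ the condition says $y_3\ne0$, and for $j=2$ it says that $y_2$ is neither $0$ nor (if $3\in S$) a multiple of $y_3$; both always hold. For $j=1$ it forbids $2\in S$, and nothing else, because $y_1\notin\mathrm{span}(y_3)$. So the good sets are $\emptyset,\{1\},\{3\},\{1,3\}$. The realized patterns are those with $\epsilon_1=\epsilon_2$ and $\epsilon_3$ free: four of them. If we list the same vectors as $(1,1),(1,-1),(1,1)$, the good sets become the four subsets of $\{1,2\}$. The sets depend on the order, but their number is again $4$.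

This equality is general.

**Lemma 1.** For every list, $r(y)=N(y)$.

**Proof.** We show that both numbers satisfy the same recursion in $n$; the induction runs over all Euclidean spaces at once. For $n=0$ both are $1$. If $y_n=0$, both are $0$: no strict inequality $\epsilon_n\langle y_n,x\rangle>0$ can hold, and the condition for $j=n$ fails. So let $y_n\neq0$, and let $\bar y_i$ be the orthogonal projection of $y_i$ to $y_n^\perp$.

*Good sets.* The condition for $j=n$ holds since $y_n\ne 0$. The good sets not containing $n$ are exactly the good sets of $(y_i)_{i<n}$. If $S=S'\cup\{n\}$ with $S'\subset[n-1]$, then for $j<n$ the condition reads $y_j\notin \mathrm{span}\{y_s:s\in S',s>j\}+\mathbb Ry_n$, that is, $\bar y_j\notin\mathrm{span}\{\bar y_s:s\in S',s>j\}$. So these $S$ correspond to the good sets $S'$ of $(\bar y_i)_{i<n}$ in $y_n^\perp$. Hence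
$$N(y)=N(y_1,\dots,y_{n-1})+N(\bar y_1,\dots,\bar y_{n-1}).$$

*Patterns.* Take a pattern realized by $(y_i)_{i<n}$. The set $\Omega$ of all $x$ that realize it is a nonempty open convex cone. Being open, $\Omega$ is not contained in the hyperplane $y_n^\perp$, so the pattern extends by at least one sign of $\langle y_n,x\rangle$. If it extends by both signs, convexity gives a point of $\Omega\cap y_n^\perp$. Conversely, if $\Omega\cap y_n^\perp\ne\emptyset$, openness gives points of $\Omega$ on both sides. For $x\in y_n^\perp$ we have $\langle y_i,x\rangle=\langle\bar y_i,x\rangle$, so $\Omega\cap y_n^\perp\neq\emptyset$ means that the pattern is realized by $(\bar y_i)_{i<n}$ in $y_n^\perp$. Hence $r(y)=r(y_1,\dots,y_{n-1})+r(\bar y_1,\dots,\bar y_{n-1})$. $\square$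

**Example (general position).** Let $n>d$ and let $y_1,\dots,y_n\in\mathbb R^d$ be such that any $d$ of them are linearly independent. If $|S|\le d-1$, then $S$ is good: $y_j$ together with the later elements of $S$ makes at most $d$ vectors. If $|S|=d$ and $1\in S$, then $S$ is good too, since at most $d-1$ elements of $S$ exceed any $j$. If $|S|=d$ and $1\notin S$, the condition fails at $j=1$, because $\{y_s\}_{s\in S}$ spans $\mathbb R^d$. If $|S|>d$, then $S$ is not good, because a good set indexes linearly independent vectors. So, by Pascal's rule,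
$$r(y)=\sum_{k=0}^{d-1}\binom nk+\binom{n-1}{d-1}=2\sum_{k=0}^{d-1}\binom{n-1}k .$$

The lemma counts sign patterns by sets that are tested through linear dependence only. We shall use it to decide how often a random convex hull contains the origin.

## 2. Sparse random hulls and the Wendel formula

A real random variable $\eta$ is *symmetric* if $-\eta$ has the same law. Let $\eta$ be symmetric and put $\pi:=\mathbb P\{\eta\ne0\}$. Let $X_1,X_2,\dots$ be i.i.d. vectors in $\mathbb R^d$ with i.i.d. coordinates distributed as $\eta$. For $n>d\ge1$ put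
$$P_{n,d}=\mathbb P\{0\notin\mathrm{conv}\{X_1,\dots,X_n\}\},\qquad W_{n,d}=2^{-n+1}\sum_{k=0}^{d-1}\binom{n-1}k .$$
Thus $W_{n,d}=\mathbb P\{\mathrm{Bin}(n-1,\frac12)\le d-1\}$. If $\eta$ has a density, any $d$ of the vectors are almost surely linearly independent, and the general position example will give $P_{n,d}=W_{n,d}$ exactly (the Wendel formula).

The problem comes from Konstantin Tikhomirov, "On the probability that convex hull of random points contains the origin", arXiv:2304.13133 (2023). There $\eta=b\xi$, where $\xi$ is symmetric, subgaussian, of unit variance, and $b$ is an independent Bernoulli($p$) variable: $\mathbb P\{b=1\}=p$, $\mathbb P\{b=0\}=1-p$. *Subgaussian with moment at most $K$* means $\mathbb Ee^{\xi^2/K^2}\le2$, or, in the other usual normalization, $(\mathbb E|\xi|^q)^{1/q}\le K\sqrt q$ for all $q\ge1$. In the dense case $p=1$ it is known that for every $K\ge1$ there is $c>0$ depending only on $K$ with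
$$1-W_{n,d}\le\mathbb P\{0\in\mathrm{conv}\{X_1,\dots,X_n\}\}\le1-W_{n,d}+2e^{-cd}.$$
The problem asks whether, for $p=\omega(\log d/d)$, that is $pd/\log d\to\infty$,
$$P_{n,d}=W_{n,d}-o(1)\qquad (d\to\infty),$$
uniformly over $n>d$, for $\xi$ with subgaussian moment bounded by a fixed $K$. The answer is yes.

**Theorem 1.** There is an absolute constant $C$ such that for every symmetric $\eta$ with $\pi d\ge8\log(2d)$ and every $n>d$,
$$0\le W_{n,d}-P_{n,d}\le C\big(d^{-1/2}+d\,e^{-\pi d/2000}\big).$$

**Consequence.** If $pd/\log d\to\infty$, then $P_{n,d}=W_{n,d}-o(1)$ uniformly over $n>d$ and over $\xi$ with subgaussian moment at most $K$.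

**Proof of the consequence from Theorem 1.** Here $\pi=p\,\mathbb P\{\xi\neq0\}$, so we need a lower bound for $\mathbb P\{\xi\ne0\}$. Under the first normalization, $u^2/2\le e^u-1$ with $u=\xi^2/K^2$ gives $\mathbb E\xi^4\le2K^4$; under the second, $q=4$ gives $\mathbb E\xi^4\le16K^4$. By Cauchy–Schwarz, $1=\mathbb E[\xi^2 1_{\xi\ne0}]\le(\mathbb E\xi^4)^{1/2}\,\mathbb P\{\xi\neq0\}^{1/2}$, so $\mathbb P\{\xi\ne0\}\ge c_K:=1/(16K^4)$ and $c_Kp\le\pi\le p$. Hence $\pi d/\log d\to\infty$: eventually $\pi d\ge8\log(2d)$, and $d\,e^{-\pi d/2000}\to0$. This is the only use of the moment assumptions. $\square$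

**Theorem 2.** (a) There is an absolute constant $C$ such that for every symmetric $\eta$ and all $n>d\ge1$,
$$0\le W_{n,d}-P_{n,d}\le C\big(d^{-1/4}+d\,e^{-\pi d}\big).$$
(b) $W_{d+1,d}-P_{d+1,d}\ge1-\exp\big(-(d+1)(1-\pi)^d\big)-2^{-d}$.
(c) Hence for any sequence of symmetric laws $\eta_d$ with $\pi_d=\mathbb P\{\eta_d\ne0\}$,
$$\sup_{n>d}|P_{n,d}-W_{n,d}|\to0\iff\pi_dd-\log d\to\infty.$$
In particular, if $\mathbb P\{\xi=0\}=0$, the asserted formula holds uniformly in $n>d$ if and only if $pd-\log d\to\infty$, and it fails for $p\le(1-\epsilon)\log d/d$ with $\epsilon>0$ fixed.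

**Dimension one.** For $d=1$ the hull misses $0$ iff all $X_i$ are nonzero with the same sign: $P_{n,1}=2(\pi/2)^n$, while $W_{n,1}=2^{1-n}$. The deficit $2^{1-n}(1-\pi^n)$ is due entirely to zero vectors.

**Three points in the plane.** Let $d=2$, $n=3$, and let $\eta=\pm1$ with probability $\frac12$ each. Every $X_i$ lies on one of two lines, and $0\notin\mathrm{conv}\{X_1,X_2,X_3\}$ iff no antipodal pair occurs. With probability $\frac14$ all three points lie on one line, and then the signs agree with probability $\frac14$. Otherwise two lie on one line and one on the other, and the chance is $\frac12$. So $P_{3,2}=\frac1{16}+\frac38=\frac7{16}$, while $W_{3,2}=\frac14(1+2)=\frac34$. Here no vector is zero; the deficit comes from linear dependence.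

## 3. One random set instead of general position

**General position is too much to ask.** Since general position gives $r(X)=2^nW_{n,d}$, a sensible first attempt is to show that any $d$ of the $X_i$ are independent with probability $1-o(1)$. This is false in the regime of the question. Let $\pi\le\frac12$ and $n\ge2d$. Each $X_i$ lies in the hyperplane $\{x_1=0\}$ with probability $1-\pi\ge\frac12$, independently. With probability at least $\frac12$, then, at least $d$ of the first $2d$ vectors lie in this $(d-1)$-dimensional space. So general position fails with probability at least $\frac12$; yet $W_{2d,d}=\mathbb P\{\mathrm{Bin}(2d-1,\frac12)\le d-1\}=\frac12$, so the problem is not trivial at $n=2d$. What breaks is the demand on all $\binom nd$ subsets. Lemma 1 lets us ask about one random subset.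

**Step 1: rewrite $P_{n,d}$ as a probability about one random set.** The set $\mathrm{conv}\{X_i\}$ is compact and convex, so by separation $0\notin\mathrm{conv}\{X_i\}$ iff some $x$ has $\langle X_i,x\rangle>0$ for all $i$. For independent uniform signs $\epsilon_i$, independent of $X$, the list $(\epsilon_iX_i)$ has the law of $(X_i)$. Therefore, by Lemma 1,
$$P_{n,d}=\mathbb E\,2^{-n}r(X)=\mathbb P\{S\text{ is good for }X_1,\dots,X_n\},\tag{1}$$
with $S$ a uniform random subset of $[n]$, independent of $X$.

**Step 2: compare with $W_{n,d}$.** A good set indexes linearly independent vectors, so $|S|\le d$. If $|S|=d$ and $S$ is good, then $1\in S$; otherwise $X_1\in\mathbb R^d=\mathrm{span}\{X_s:s\in S\}$. Summing Pascal's rule gives $\sum_{k\le d-1}\binom nk=2\sum_{k\le d-1}\binom{n-1}k-\binom{n-1}{d-1}$, that is,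
$$W_{n,d}=\mathbb P\{|S|\le d-1\}+2^{-n}\tbinom{n-1}{d-1},$$
where the last term is $\mathbb P\{|S|=d,\,1\in S\}$. Subtracting (1),
$$W_{n,d}-P_{n,d}=\mathbb P\{S\text{ not good},|S|\le d-1\}+2^{-n}\tbinom{n-1}{d-1}-\mathbb P\{S\text{ good},|S|=d\},$$
and the last probability is between $0$ and $2^{-n}\binom{n-1}{d-1}$. Hence
$$0\le W_{n,d}-P_{n,d}\le\mathbb P\{S\text{ not good},\,|S|\le d-1\}+2^{-n}\tbinom{n-1}{d-1}.\tag{2}$$
The lower bounds in both theorems are now proved.

**Step 3: bound the right side of (2) by rank deficiencies.** Put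
$$q_m=\mathbb P\{X_{m+1}\in\mathrm{span}(X_1,\dots,X_m)\},\qquad Q_s=\sum_{m=0}^sq_m=\mathbb E\big[s+1-\mathrm{rank}(X_1,\dots,X_{s+1})\big].$$

**Proposition 1.** If $n\ge3d$, then $W_{n,d}-P_{n,d}\le W_{n,d}\le e^{-d/6}$. If $d<n<3d$, then
$$W_{n,d}-P_{n,d}\le e^{-d/8}+\frac1{2\sqrt d}+12\sum_{d/4\le s\le d-1}\mathbb P\{|S|=s\}\min(1,Q_s),\qquad\mathbb P\{|S|=s\}\le d^{-1/2}.$$

**Proof.** *Large $n$.* $W_{n,d}=\mathbb P\{\mathrm{Bin}(n-1,\frac12)\le d-1\}$ is nonincreasing in $n$. At $n=3d$ the mean is $\frac{3d-1}2$ and the deviation is $\frac{d+1}2$, so Hoeffding's bound $e^{-2t^2/N}$ gives $\exp(-\frac{(d+1)^2}{2(3d-1)})\le e^{-d/6}$, because $3(d+1)^2\ge d(3d-1)$.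

*Central binomials.* We need $\binom N{\lfloor N/2\rfloor}2^{-N}\le N^{-1/2}$ for $N\ge1$. Let $a_m=\binom{2m}m4^{-m}=\prod_{j=1}^m\frac{2j-1}{2j}$. Then $(2m+1)a_m^2=\prod_{j=1}^m\frac{(2j-1)(2j+1)}{(2j)^2}\le1$, so $a_m\le(2m+1)^{-1/2}$. This covers $N=2m$. For $N=2m+1$ the quantity equals $a_{m+1}\le(2m+3)^{-1/2}$.

Now let $d<n<3d$. By the last bound, $\mathbb P\{|S|=s\}\le n^{-1/2}\le d^{-1/2}$ and $2^{-n}\binom{n-1}{d-1}\le\frac1{2\sqrt{n-1}}\le\frac1{2\sqrt d}$. By Hoeffding, $\mathbb P\{|S|<d/4\}\le\mathbb P\{|S|\le n/4\}\le e^{-n/8}\le e^{-d/8}$.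

*The remaining sizes.* Fix $S$. For each $j$, the vector $X_j$ is independent of the $m=|\{i\in S:i>j\}|$ later vectors of $S$, so the condition at $j$ fails with probability $q_m$. Thus $\mathbb P\{S\text{ not good}\}\le\sum_{j=1}^nq_{|\{i\in S:\,i>j\}|}$. Now let $S$ be random with $|S|=s$, write $S=\{\sigma_1>\dots>\sigma_s\}$, $\sigma_0=n+1$, $\sigma_{s+1}=0$. The indices $j\in[n]$ with exactly $m$ elements of $S$ above $j$ satisfy $\sigma_{m+1}\le j<\sigma_m$; their number is at most the gap $\sigma_m-\sigma_{m+1}$. Passing to gaps is a bijection from $s$-subsets to compositions of $n+1$ into $s+1$ positive parts, so the gaps are exchangeable, and each has mean $\frac{n+1}{s+1}$. For $s\ge d/4$ this is at most $3d/(d/4)=12$. Therefore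
$$\mathbb P\{S\text{ not good}\mid|S|=s\}\le\min\Big(1,\sum_{m=0}^s12\,q_m\Big)=\min(1,12Q_s)\le12\min(1,Q_s).$$
Insert everything into (2). $\square$

The random size $|S|$ helps: each value has probability at most $d^{-1/2}$. So we need no good bound on $q_m$ for $m$ close to $d$, only a bound that improves fast as $m$ moves away from $d$.

## 4. Anti-concentration and supports of kernel vectors

The event defining $q_m$ is that $X_{m+1}$ is orthogonal to $Z=\mathrm{span}(X_1,\dots,X_m)^\perp$. A first bound would pick one normal vector in $Z$ and apply Littlewood–Offord. Even if all its coordinates are nonzero, this gives only order $(\pi d)^{-1/2}$ (Lemma 2(ii) below), and summed over up to $d$ values of $m$ it gives $d/\sqrt{\pi d}\ge\sqrt d$, which is useless. We must exploit all $\dim Z\ge d-m$ dimensions. This section collects the tools: single-vector anti-concentration, a bound on kernel vectors with given support, and the multi-dimensional bound. The *support* of $x$ is $\mathrm{supp}\,x=\{i:x_i\ne0\}$.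

We use the following textbook facts. With $H(\delta)=-\delta\log\delta-(1-\delta)\log(1-\delta)$ and $\binom N{\le k}=\sum_{i\le k}\binom Ni$, one has $\binom N{\le\delta N}\le e^{NH(\delta)}$ for $0<\delta\le\frac12$. Chernoff: $\mathbb P\{\mathrm{Bin}(k,\pi)\le k\pi/2\}\le e^{-k\pi/8}$. Erdős–Littlewood–Offord: for nonzero real $a_1,\dots,a_L$ and any $a$, at most $\binom L{\lfloor L/2\rfloor}$ sign vectors satisfy $\sum\epsilon_ia_i=a$; indeed, after sign changes all $a_i>0$, the sets $\{i:\epsilon_i=1\}$ form an antichain, and Sperner's theorem applies. Bernoulli: $(1-\pi)^{k-1}\ge1-(k-1)\pi\ge1-k\pi$.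

Let
$$\rho_k=\sup\mathbb P\Big\{\sum_{i=1}^k\eta_iz_i=a\Big\},$$
the supremum over $a\in\mathbb R$ and nonzero reals $z_1,\dots,z_k$, where $\eta_i$ are i.i.d. copies of $\eta$. Conditioning on the last variables shows that $\rho_k$ is nonincreasing in $k$.

**Lemma 2.** Let $\pi>0$. (i) $\rho_k\le\max\{\frac12,\,1-k'\pi(1-\pi)^{k'-1}\}$ for $1\le k'\le k$. (ii) $\rho_k\le3/\sqrt{k\pi}$.

**Proof.** (i) By monotonicity take $k=k'$. If $a\ne0$, the sum takes the values $a$ and $-a$ with equal probability, so that probability is at most $\frac12$. If $a=0$, note that the sum is nonzero whenever exactly one $\eta_i$ is nonzero.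

(ii) Let $L$ be the number of nonzero $\eta_i$. Given all $|\eta_i|$, the signs of the nonzero ones are independent and uniform, so for $L\ge1$ the conditional probability is at most $\binom L{\lfloor L/2\rfloor}2^{-L}\le L^{-1/2}$. On $L>k\pi/2$ this is at most $\sqrt{2/(k\pi)}$. Also $\mathbb P\{L\le k\pi/2\}\le e^{-k\pi/8}\le1.22/\sqrt{k\pi}$, because $\sqrt u\,e^{-u/8}$ is largest at $u=4$, with value $2e^{-1/2}<1.22$. Finally $1.22+\sqrt2<3$. $\square$

**Lemma 3.** Let $G$ be $N\times D$ with i.i.d. entries distributed as $\eta$, $\pi>0$. Let $I\subset[D]$, $|I|=k\ge1$, and $F_I=\{\exists x:\ Gx=0,\ \mathrm{supp}\,x=I\}$. Then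
$$\text{(a) }\mathbb P(F_I)\le\big(1-k\pi(1-\pi)^{k-1}\big)^N;\qquad\text{(b) }\mathbb P(F_I)\le\sum_{i=0}^{\min(k-1,N)}\binom Ni\rho_k^{N-i}.$$

**Proof.** (a) On $F_I$ no row has exactly one nonzero entry in $I$, since its product with $x$ would be a single nonzero term. The rows are independent.

(b) On $F_I$ the submatrix $G_I$ of the columns in $I$ has a nonzero kernel vector, so its rank $i$ is at most $\min(k-1,N)$. Choose a set $U$ of $i$ rows that form a basis of the row space of $G_I$. Then $\ker G_{U,I}=\ker G_I$ contains a vector with full support $I$. Fix $U$ and fix the values of the rows in $U$. If $\ker G_{U,I}$ has a vector $z$ with full support, choose one; it depends only on these fixed rows. On our event $z\in\ker G_I$, so each of the other $N-i$ rows annihilates $z$, which has probability at most $\rho_k^{N-i}$. Take the union over $U$. $\square$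

**A coordinate description of orthogonality.** Let $Z\subset\mathbb R^D$ have basis $z^{(1)},\dots,z^{(r)}$, $r\ge1$, and put $v_i=(z_i^{(1)},\dots,z_i^{(r)})\in\mathbb R^r$ for $i\in[D]$. Then $X\perp Z$ iff $\sum_iX_iv_i=0$. If every nonzero vector of $Z$ has support of size at least $\sigma$, then
$$\#\{i:v_i\notin V\}\ge\sigma\qquad\text{for every proper subspace }V\subsetneq\mathbb R^r.\tag{3}$$
Indeed, take $u\ne0$ with $u\perp V$. The nonzero vector $\sum_lu_lz^{(l)}\in Z$ has $i$-th coordinate $\langle u,v_i\rangle$, and $\langle u,v_i\rangle\ne0$ forces $v_i\notin V$.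

**Example.** For $Z=\mathrm{span}\{(1,1,0),(0,1,1)\}$ we get $v_1=(1,0)$, $v_2=(1,1)$, $v_3=(0,1)$. The vectors $(a,a+b,b)\ne0$ have support at least $2$, and indeed any line in $\mathbb R^2$ misses at least two of the pairwise non-parallel $v_i$.

**Lemma 4.** Let $Z\subset\mathbb R^d$, $\dim Z\ge r\ge1$, with all nonzero vectors of support at least $\delta d$, where $0<\delta\le1$. Let $X$ have i.i.d. coordinates distributed as $\eta$. Then $\mathbb P\{X\perp Z\}\le2^{-r}+e^{-\delta\pi d/2}$.

**Proof.** Passing to a subspace, assume $\dim Z=r$. Let $B=\mathrm{supp}\,X$.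

*Bound given $B$.* Given $B$, the $X_i$, $i\in B$, are independent, symmetric and nonzero, so each value has probability at most $\frac12$. Let $(v_i)_{i\in B'}$ be a basis of $\mathrm{span}(v_i)_{i\in B}$ with $B'\subset B$. Fix the $X_i$, $i\in B\setminus B'$. By linear independence at most one value of $(X_i)_{i\in B'}$ gives $\sum X_iv_i=0$. So $\mathbb P\{X\perp Z\mid B\}\le2^{-\mathrm{rank}(v_i:\,i\in B)}$.

*The rank is usually full.* Given $|B|=L$, $B$ is a uniform $L$-set. Order it uniformly at random and let $\beta_k$ be the rank of its first $k$ vectors $v_i$. If $\beta_k<r$, then by (3) at least $\delta d$ indices lie outside the current span; none of them has been chosen. So the next index raises the rank, by one, with conditional probability at least $\delta d/(d-k)\ge\delta$. Hence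
$$\mathbb E\big[2^{-\beta_{k+1}}1_{\beta_{k+1}<r}\big]\le\Big(1-\frac\delta2\Big)\mathbb E\big[2^{-\beta_k}1_{\beta_k<r}\big].$$
Starting from $\beta_0=0$ we get $\mathbb E[2^{-\beta_L}\mid L]\le2^{-r}+(1-\delta/2)^L$. Since $L\sim\mathrm{Bin}(d,\pi)$, $\mathbb E(1-\delta/2)^L=(1-\pi\delta/2)^d\le e^{-\delta\pi d/2}$. $\square$

## 5. Geometric decay of $q_m$ and the proof of Theorem 1

**Proposition 2.** There is an absolute constant $C$ such that if $\pi d\ge8\log(2d)$, then for $0\le m\le d-1$
$$q_m\le2^{-(d-m)}+C\,e^{-\pi d/2000}.\tag{4}$$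

**Proof.** **Step 1: small $m$, where counting free coordinates is enough.** Let $m\le d/2$, and let $V=\mathrm{span}(X_1,\dots,X_m)$ have dimension $m'\le m$. For a vector of $V$, some $m'$ coordinates determine the other $d-m'$. Each atom of $\eta$ is at most $\max(1-\pi,\pi/2)\le1-\pi/2$: the atom at $0$ is $1-\pi$, and a nonzero value shares its probability with its negative. So $q_m\le(1-\pi/2)^{d/2}\le e^{-\pi d/4}$.

**Step 2: for $m>d/2$, rule out short kernel vectors.** Let $G$ be the $m\times d$ matrix with rows $X_1,\dots,X_m$ and $Z=\ker G=\mathrm{span}(X_1,\dots,X_m)^\perp$, so $\dim Z\ge d-m$. Put $\delta=10^{-3}$ and $\kappa=\lceil1/(4\pi)\rceil$. We bound the probability that $Z$ contains a nonzero vector of support size $k\le\delta d$.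

*Sizes $k<\kappa$.* Then $k\pi<\frac14$ and $(1-\pi)^{k-1}\ge\frac34$. By Lemma 3(a) and a union over at most $d^k$ sets, the total probability is at most
$$\sum_{k\ge1}d^ke^{-3k\pi m/4}\le\sum_{k\ge1}\big(de^{-3\pi d/8}\big)^k\le e^{-\pi d/4}.$$
For the last inequality, $de^{-\pi d/8}\le\frac12$ by hypothesis, so the ratio is at most $\frac12e^{-\pi d/4}\le\frac12$, and the sum is at most twice the ratio.

*Sizes $\kappa\le k\le\delta d$.* First, $\rho_k\le\frac78$, by Lemma 2(i) with $k'=\kappa$. If $\pi\ge\frac14$, then $\kappa=1$ and $1-\pi\le\frac34$. If $\pi<\frac14$, then $\kappa\pi\in[\frac14,\frac12)$ and $(1-\pi)^{\kappa-1}\ge1-\kappa\pi\ge\frac12$, so $1-\kappa\pi(1-\pi)^{\kappa-1}\le\frac78$. In Lemma 3(b) we have $i\le k-1<\delta d$, so $m-i\ge d/2-\delta d$, and $\sum_{i<\delta d}\binom mi\le e^{dH(\delta)}$. The number of sets of size $k$ is also at most $e^{dH(\delta)}$. Summing over at most $d$ values of $k$, the total is at most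
$$d\,e^{2dH(\delta)}(7/8)^{d/2-\delta d}\le d\,e^{-d/20},$$
since $2H(10^{-3})<0.016$ and $0.499\log\frac87>0.066$.

**Step 3: apply the multi-dimensional bound.** Outside the events of Step 2 all nonzero vectors of $Z$ have support greater than $\delta d$, and $X_{m+1}$ is independent of $Z$. Lemma 4 with $r=d-m$ gives
$$q_m\le2^{-(d-m)}+e^{-\pi d/2000}+e^{-\pi d/4}+d\,e^{-d/20}.$$
Since $\pi\le1$, the last term is at most $C'e^{-d/2000}\le C'e^{-\pi d/2000}$. This proves (4). $\square$

**Proof of Theorem 1.** For $n\ge3d$ use Proposition 1. Let $d<n<3d$. Summing (4) over $m\le s$ gives $Q_s\le2^{1-(d-s)}+Cd\,e^{-\pi d/2000}$. Since $\mathbb P\{|S|=s\}\le d^{-1/2}$ and $\sum_{t\ge1}2^{1-t}=2$,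
$$\sum_{s\le d-1}\mathbb P\{|S|=s\}\,Q_s\le2d^{-1/2}+Cd\,e^{-\pi d/2000}.$$
Insert this into Proposition 1; the terms $e^{-d/8}$ and $e^{-d/6}$ are at most an absolute constant times $d^{-1/2}$. $\square$

## 6. Zero vectors force the threshold: Theorem 2(b) and (c)

**Proof of (b).** If $0\notin\mathrm{conv}\{X_1,\dots,X_{d+1}\}$, no $X_i$ is zero, and $\mathbb P\{X_i=0\}=(1-\pi)^d$. So $P_{d+1,d}\le(1-(1-\pi)^d)^{d+1}\le\exp(-(d+1)(1-\pi)^d)$. And $W_{d+1,d}=2^{-d}(2^d-1)=1-2^{-d}$. $\square$

**Proof of (c), given (a).** Since $d\,e^{-\pi_dd}=e^{-(\pi_dd-\log d)}$, part (a) gives "$\Leftarrow$". For "$\Rightarrow$", uniform convergence and (b) force $(d+1)(1-\pi_d)^d\to0$. Suppose $\pi_dd-\log d\not\to\infty$. Along a subsequence $\pi_dd\le\log d+C'$, so eventually $\pi_d\le2\log d/d\le\frac12$. Since $\log(1-u)\ge-u-u^2$ for $0\le u\le\frac12$,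
$$(1-\pi_d)^d\ge e^{-\pi_dd-\pi_d^2d}\ge c\,e^{-C'}/d,$$
because $\pi_d^2d\le4\log^2d/d$ is bounded. This is a contradiction. If $\mathbb P\{\xi=0\}=0$, then $\pi=p$, which gives the "in particular" clause; for $p\le(1-\epsilon)\log d/d$ we have $pd-\log d\to-\infty$. $\square$

## 7. Near the threshold: reduction to one rectangular matrix

It remains to prove the upper bound in Theorem 2(a). The proof of Theorem 1 cannot reach $\pi d\approx\log d$: summing the error $e^{-\delta\pi d/2}$ of Lemma 4 over $d$ values of $m$ gives $d\,e^{-\delta\pi d/2}$, which even for $\delta=1$ is small only when $\pi d$ exceeds $2\log d$. We shall (i) show that kernel vectors have either very small or nearly full support, (ii) improve Lemma 4 for nearly full supports, and (iii) replace the sum over $m$ by a row-by-row analysis of one matrix.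

**Step 1: reduce to a narrow window.** Let $C_1=4000$, $\lambda=\pi d$, $w=\lambda-\log d$, so $e^{-w}=d\,e^{-\pi d}$. Since $W_{n,d}-P_{n,d}\le1$, increasing $C$ lets us assume that $d$ exceeds any needed absolute constant ("$d$ large" always means this). If $w<3$, then $d\,e^{-\pi d}>e^{-3}$ and the bound is trivial. If $\lambda\ge C_1\log d$, Theorem 1 applies and gives error at most $C(d^{-1/2}+d\cdot d^{-2})=C(d^{-1/2}+d^{-1})$. If $n\ge3d$, use Proposition 1. So from now on
$$\log d+3\le\lambda\le C_1\log d,\qquad d<n<3d,\qquad d\text{ large}.$$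
In particular $\pi\le C_1\log d/d$ is as small as we like. Set
$$h=\lfloor d^{1/4}\rfloor,\quad M=d-h,\quad\varepsilon=(\log d)^{-1/8},\quad u_0=\lceil e^{(\log d)^{0.9}}\rceil,\quad\gamma=\tfrac1{2C_1},\quad k_1=\lceil\gamma/(2\pi)\rceil.$$
Note that $u_0$ grows faster than any power of $\log d$ and slower than any positive power of $d$.

**Step 2: discard the $h$ largest sizes.** Let $A$ be the $d\times M$ matrix with columns $X_1,\dots,X_M$. By rank–nullity $Q_{M-1}=\mathbb E\dim\ker A$. In Proposition 1 bound $\min(1,Q_s)$ by $Q_{M-1}$ for $s\le M-1$, and by $1$ for the $h$ values $M\le s\le d-1$, each of which has $\mathbb P\{|S|=s\}\le d^{-1/2}$. Then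
$$W_{n,d}-P_{n,d}\le e^{-d/8}+\frac{1+24h}{2\sqrt d}+12\,\mathbb E\dim\ker A.$$
The first two terms are at most $Cd^{-1/4}$. So Theorem 2(a) follows once we prove
$$\mathbb E\dim\ker A\le4e^{2-w}+d^{-1/2}=4e^2\,d\,e^{-\pi d}+d^{-1/2}.\tag{5}$$
The term $e^{-w}$ is natural: the expected number of zero columns of $A$ is $M(1-\pi)^d\le d\,e^{-\pi d}$.

## 8. Kernel supports are tiny or almost full

**Definition (gap property, tiny set).** Let $a\in\{1,3\}$. A matrix $G$ satisfies (S1) with parameter $a$ if no $x\in\ker G$ has $k_1\le|\mathrm{supp}\,x|\le(1-2a\varepsilon)d$. Let $T(G)$ be the union of the supports of all $x\in\ker G$ with $|\mathrm{supp}\,x|<k_1$.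

**Example.** If the third column of $G$ is zero, then $e_3\in\ker G$ and $3\in T(G)$ (as $k_1>1$ for $d$ large). If columns $1$ and $2$ each have a single nonzero entry, in the same row, then $\ker G$ has a vector with support $\{1,2\}$, and $\{1,2\}\subset T(G)$ (as $k_1>2$ for $d$ large).

**Lemma 5.** Let $a\in\{1,3\}$, $(1-a\varepsilon)d\le N\le d$, $D\le d$, and let $G$ be $N\times D$ with i.i.d. entries distributed as $\eta$. Write $T=T(G)$. For $d$ large:

(i) $G$ satisfies (S1) with probability at least $1-e^{-\sqrt d}$.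

(ii) If $G$ satisfies (S1), then $|T|<k_1$; if $T\neq\emptyset$, some $x\in\ker G$ has $\mathrm{supp}\,x=T$; and every $x\in\ker G$ has $\mathrm{supp}\,x\subset T$ or $|\mathrm{supp}\,x|>(1-2a\varepsilon)d$.

(iii) For $1\le k<k_1$, $\ \mathbb P\{\text{(S1)},|T|=k\}\le\big[e^2k^{-1/2}e^{-w}e^{\pi(d-N)}\big]^k$. Also $\mathbb P\{\text{(S1)},|T|\ge u_0\}\le2e^{-u_0}$.

**Proof of (i).** We sum Lemma 3(b) over all supports in the forbidden range, in two parts.

*Part $k_1\le k\le\delta d$.* Since $\pi$ is small, $k_1\pi\in[\frac\gamma2,\gamma]$ and $(1-\pi)^{k_1-1}\ge1-\gamma\ge\frac12$. Lemma 2(i) with $k'=k_1$ gives $\rho_k\le1-\frac\gamma4$ for $k\ge k_1$. Fix an absolute $\delta\in(0,\frac14)$ with $2H(\delta)<\frac14\log\frac1{1-\gamma/4}$. For $i\le k-1<\delta d$ we have $N-i\ge d/2$. So, as in Section 5, these $k$ contribute at most $d\,e^{2dH(\delta)}(1-\frac\gamma4)^{d/2}\le d\,e^{-cd}$ with an absolute $c>0$.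

*Part $\delta d\le k\le(1-2a\varepsilon)d$.* Put $t=d-k\ge2a\varepsilon d$. By Lemma 2(ii), $\rho_k\le3/\sqrt{\delta\lambda}\le\rho_*:=C_2(\log d)^{-1/2}$ with $C_2$ absolute. Also $N-k\ge t-a\varepsilon d\ge t/2\ge a\varepsilon d$. In Lemma 3(b) put $l=N-i\ge N-k+1$; then $\binom Nl\le(eN/l)^l\le(e/\varepsilon)^l$. Since $e\rho_*/\varepsilon=eC_2(\log d)^{-3/8}\le\frac12$,
$$\mathbb P(F_I)\le\sum_{l\ge N-k+1}(e\rho_*/\varepsilon)^l\le2(e\rho_*/\varepsilon)^{t/2}\qquad(|I|=k).$$
The number of sets $I$ is at most $\binom dt\le(ed/t)^t\le(2/\varepsilon)^t$. The product is at most $2[4e\rho_*\varepsilon^{-3}]^{t/2}$. Here $4e\rho_*\varepsilon^{-3}=4eC_2(\log d)^{-1/2+3/8}=4eC_2(\log d)^{-1/8}\le e^{-1}$ for $d$ large, so the product is at most $2e^{-t/2}\le2e^{-\varepsilon d}$. Summing over $k$, the two parts give at most $d\,e^{-cd}+2d\,e^{-\varepsilon d}\le e^{-\sqrt d}$.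

**Proof of (ii).** We merge small supports one at a time. If $T=\emptyset$ the first two claims are clear. Otherwise choose finitely many $x^{(1)},\dots,x^{(l)}\in\ker G$ with supports smaller than $k_1$ and union $T$, and let $T_i$ be the union of the first $i$ supports. A generic combination of $x^{(1)},\dots,x^{(i)}$ has support exactly $T_i$: for each $j\in T_i$ the coefficients that kill coordinate $j$ form a proper subspace, and finitely many proper subspaces do not cover $\mathbb R^i$. Now $|T_1|<k_1$, and if $|T_i|<k_1$, then $|T_{i+1}|<2k_1\le(1-2a\varepsilon)d$ for $d$ large; since $T_{i+1}$ is the support of a kernel vector, (S1) forces $|T_{i+1}|<k_1$. So $|T|<k_1$ and $T$ is a support. The last claim follows from (S1) and the definition of $T$.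

**Proof of (iii).** We count supports of size exactly $k$. By (ii), the event gives $F_I$ for $I=T$, $|I|=k$. By Lemma 3(a), $(1-\pi)^{k-1}\ge1-k\pi$ and $N\le d$, the probability is at most
$$\binom Dk e^{-k\pi N(1-k\pi)}\le\Big(\frac{ed}k\Big)^ke^{-k\lambda+k\pi(d-N)+k\cdot k\pi\lambda}=\Big[\frac ek\,e^{-w}e^{\pi(d-N)}e^{k\pi\lambda}\Big]^k.$$
It remains to see that $e^{k\pi\lambda}\le e\sqrt k$. If $k\le\sqrt d$, then $k\pi\lambda\le\lambda^2/\sqrt d\le1$ for $d$ large. If $\sqrt d<k<k_1$, then $k\pi<\gamma/2$, so $k\pi\lambda\le\frac\gamma2C_1\log d=\frac14\log d\le\frac12\log k$. This proves the first bound.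

For the second, $e^{\pi(d-N)}\le e^{3\varepsilon\lambda}\le e^{3C_1(\log d)^{7/8}}$, while $k^{-1/2}\le e^{-\frac12(\log d)^{0.9}}$ for $k\ge u_0$, and $e^{-w}\le e^{-3}$. Since $0.9>\frac78$, the bracket is at most $e^{-1}$ for $d$ large, and $\sum_{k\ge u_0}e^{-k}\le2e^{-u_0}$. By (ii) there are no sizes $k\ge k_1$. $\square$

## 9. Orthogonality to a space of almost full supports

Lemma 4 loses a factor $2$ in the exponent $\pi d$. The next lemma loses only $1-o(1)$, by splitting the vectors $v_i$ into disjoint bases and using Fourier analysis.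

**Lemma 6.** Let $Z\subset\mathbb R^M$, $\dim Z=r=u_0$, with all nonzero vectors of support $>(1-6\varepsilon)d$, and let $Y\in\mathbb R^M$ have i.i.d. coordinates distributed as $\eta$. For $d$ large, $\mathbb P\{Y\perp Z\}\le d^{-0.9}$.

**Proof.** **Step 1: find disjoint bases.** Let $v_1,\dots,v_M\in\mathbb R^r$ be the vectors of Section 4 for $Z$, and $\ell=\lfloor(1-6\varepsilon)d/r\rfloor\ge1$. We choose disjoint $B_1,\dots,B_\ell\subset[M]$ such that each $(v_i)_{i\in B_b}$ is a basis of $\mathbb R^r$. After $j<\ell$ choices, $jr<(1-6\varepsilon)d$ vectors are removed. If the rest spanned a proper subspace $V$, all $v_i\notin V$ would be among the removed ones, whereas by (3) their number is greater than $(1-6\varepsilon)d$. So the rest contain another basis.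

**Step 2: separate the bases by Hölder.** The characteristic function $\varphi$ of $\eta$ is real, and $\varphi(t)=(1-\pi)+\mathbb E[\cos(t\eta)1_{\eta\ne0}]\ge1-2\pi>0$; also $\varphi\le1$. For a random vector $U\in\mathbb R^r$ with characteristic function $\Phi$,
$$\mathbb P\{U=0\}=\lim_{\Theta\to\infty}\mathrm{avg}_\Theta\,\Phi,\qquad\mathrm{avg}_\Theta\,\Phi:=(2\Theta)^{-r}\int_{[-\Theta,\Theta]^r}\Phi(\theta)\,d\theta,$$
because the average is $\mathbb E\prod_j\frac{\sin(\Theta U_j)}{\Theta U_j}$ (a factor with $U_j=0$ is $1$), and dominated convergence applies. For $U=\sum_iY_iv_i$ we have $\Phi(\theta)=\prod_i\varphi(\langle\theta,v_i\rangle)$. Dropping the factors with $i\notin\bigcup_bB_b$, which lie in $(0,1]$, and applying Hölder to the product of $\ell$ positive functions,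
$$\mathbb P\{Y\perp Z\}\le\prod_{b=1}^\ell\Big(\lim_{\Theta\to\infty}\mathrm{avg}_\Theta\prod_{i\in B_b}\varphi(\langle\theta,v_i\rangle)^\ell\Big)^{1/\ell}.$$

**Step 3: evaluate each factor.** The function inside is the characteristic function of $\sum_{i\in B_b}v_i(\eta_i^{(1)}+\dots+\eta_i^{(\ell)})$ with independent copies of $\eta$. By linear independence this sum is $0$ iff all $r$ coefficients vanish, so the limit is $\alpha^r$ with $\alpha=\mathbb P\{\eta^{(1)}+\dots+\eta^{(\ell)}=0\}$. The product over $b$ of $(\alpha^r)^{1/\ell}$ is $\alpha^r$. A sum with exactly one nonzero term is nonzero, so $\alpha\le1-\ell\pi(1-\pi)^{\ell-1}\le e^{-\ell\pi(1-\ell\pi)}$, and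
$$\mathbb P\{Y\perp Z\}\le\exp\big(-r\ell\pi(1-\ell\pi)\big).$$
Here $r\ell\ge(1-6\varepsilon)d-r$ and $\ell\pi\le\lambda/r<1$. So the exponent $r\ell\pi(1-\ell\pi)$ is at least $\lambda(1-6\varepsilon-\frac rd)(1-\frac\lambda r)\ge0.9\log d$ for $d$ large, because $\lambda\ge\log d$ and $\varepsilon$, $u_0/d$, $\log d/u_0$ tend to $0$. $\square$

## 10. Exposing the rows: no kernel vector of almost full support

The bound $d^{-0.9}$ is still too weak to be summed over $d$ steps. But it makes more than $d^{1/5}$ failures very unlikely, and the matrix $A$ has $h\approx d^{1/4}$ more rows than columns.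

**Lemma 7.** For $d$ large, $\mathbb P\{\exists x\in\ker A:\ |\mathrm{supp}\,x|>(1-6\varepsilon)d\}\le d^{-2}$.

**Proof.** Let $R_1,\dots,R_d\in\mathbb R^M$ be the rows of $A$, $\mathcal F_k=\sigma(R_1,\dots,R_k)$, $Z_k=\{x:\langle R_i,x\rangle=0,\ i\le k\}$ and $D_k=\dim Z_k$. The step $k\to k+1$ *fails* if $Z_{k+1}=Z_k$, that is, $R_{k+1}\perp Z_k$; otherwise $D_{k+1}=D_k-1$. Put $k_0=\lfloor(1-2\varepsilon)d\rfloor$ and $k_*=d-\lceil h/2\rceil$.

**Step 1: control the start, and the structure at every later time.** Let $\mathcal S'$ be the event that the $M\times k_0$ matrix $G'$ with *columns* $R_1,\dots,R_{k_0}$ satisfies (S1) with $a=1$ and $|T(G')|<u_0$. Lemma 5 applies with $N=M\ge(1-\varepsilon)d$ and $D=k_0$. All vectors in $\ker G'$ have support at most $k_0\le(1-2\varepsilon)d$, so on $\mathcal S'$ Lemma 5(ii) places them all in $T(G')$. Hence $\dim\ker G'\le u_0$, $\mathrm{rank}(R_1,\dots,R_{k_0})\ge k_0-u_0$, and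
$$D_{k_0}\le M-k_0+u_0.$$
For $k_0\le k<d$ let $\mathcal S_k\in\mathcal F_k$ be the event that the $k\times M$ matrix with *rows* $R_1,\dots,R_k$ satisfies (S1) with $a=3$ and has $|T|<u_0$. Lemma 5 applies since $k_0\ge(1-3\varepsilon)d$. All these events hold simultaneously with probability at least
$$1-(d+1)\big(e^{-\sqrt d}+2e^{-u_0}\big)\ge1-d^{-4}.$$

**Step 2: bring the dimension below $2u_0$ before time $k_*$.** Let $\tau=\min\{k\ge k_0:D_k<2u_0\}$ ($\tau=\infty$ if there is none). Suppose $k_0\le k<\tau$ and $\mathcal S_k$ holds. The subspace $\{x\in Z_k:\mathrm{supp}\,x\subset T\}$ has dimension at most $|T|<u_0$, while $D_k\ge2u_0$. So a complement of it in $Z_k$ has dimension at least $u_0$, and by Lemma 5(ii) all its nonzero vectors have support $>(1-6\varepsilon)d$. Lemma 6, applied to a $u_0$-dimensional subspace of this complement and the independent row $R_{k+1}$, gives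
$$\mathbb P\{\text{step }k\to k+1\text{ fails}\mid\mathcal F_k\}\le d^{-0.9}\qquad\text{on }\{k<\tau\}\cap\mathcal S_k\in\mathcal F_k.$$
Let $F$ be the number of failing steps with $k_0\le k<\min(\tau,d)$ for which $\mathcal S_k$ holds, and $f=\lceil d^{1/5}\rceil$. For fixed times $j_1<\dots<j_f$, conditioning successively from the last to the first shows that all of them are counted in $F$ with probability at most $d^{-0.9f}$. So, for $d$ large,
$$\mathbb P\{F\ge f\}\le\binom dfd^{-0.9f}\le\Big(\frac{e\,d^{0.1}}f\Big)^f\le d^{-4}.$$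
On the events of Step 1 with $F<f$, suppose $\tau>k_*$. Then every failing step between $k_0$ and $k_*$ is counted in $F$, and
$$D_{k_*}\le D_{k_0}-(k_*-k_0)+f\le M-k_*+u_0+f=-\lfloor h/2\rfloor+u_0+f<0$$
for $d$ large, since $h\approx d^{1/4}$ dominates $d^{1/5}$ and $u_0$. This is impossible. So $\tau\le k_*$, and as $D_k$ is nonincreasing, $D_{k_*}<2u_0$.

**Step 3: use the last $\lceil h/2\rceil$ rows to kill almost full supports.** Call $Z_k$ *heavy* if it contains some $x$ with $|\mathrm{supp}\,x|>(1-6\varepsilon)d$, which is at least $d/2$. If $Z_k$ is heavy, a failing step requires $\langle R_{k+1},x\rangle=0$ for such an $x$, so by Lemma 2(ii) it has conditional probability at most $3/\sqrt{\lambda/2}\le\frac1{100}$ for $d$ large. If $Z_d=\ker A$ is heavy, then all $Z_k\supset Z_d$ are heavy. If also $D_{k_*}<2u_0$, then among the $h'=\lceil h/2\rceil$ steps from $k_*$ to $d$ fewer than $2u_0\le h'/2$ do not fail, because each of these lowers the dimension. So a set of at least $h'/2$ of these steps fails, each from a heavy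 space. By a union over the at most $2^{h'}$ sets of steps and successive conditioning, this has probability at most $2^{h'}100^{-h'/2}=5^{-h'}\le d^{-4}$.

Adding the exceptional probabilities of the three steps, $\mathbb P\{Z_d\text{ heavy}\}\le3d^{-4}\le d^{-2}$. $\square$

**Proof of (5), and of Theorem 2(a).** Apply Lemma 5 to $A$ with $a=3$, $N=d$, $D=M$. If $A$ satisfies (S1) and $\ker A$ has no vector of support $>(1-6\varepsilon)d$, then by Lemma 5(ii) all kernel vectors are supported in $T$, so $\dim\ker A\le|T|$. Otherwise use $\dim\ker A\le d$; by Lemma 5(i) and Lemma 7 this case has probability at most $e^{-\sqrt d}+d^{-2}$. In Lemma 5(iii) we have $e^{\pi(d-N)}=1$ and $k^{-1/2}\le1$. Since $w\ge3$, the number $u=e^{2-w}$ is at most $\frac12$, and $\sum_{k\ge1}ku^k=u/(1-u)^2\le4u$. Hence, for $d$ large,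
$$\mathbb E\dim\ker A\le\sum_{k\ge1}k\,(e^{2-w})^k+d\big(e^{-\sqrt d}+d^{-2}\big)\le4e^{2-w}+d^{-1/2}.$$
This is (5). By Step 2 of Section 7 the upper bound in Theorem 2(a) follows, and the lower bound is (2). $\square$
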